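# Fractional coloring of triangle-free $d$-degenerate graphs: why the constant in $d/\ln d$ exceeds 1

## Constant one, tested on forests and on $d=2$

How large can the fractional chromatic number of a triangle-free $d$-degenerate graph be? The answer one would first guess is
$$(1+o(1))\,\frac{d}{\ln d}.$$
Let us fix the terms, see where the guess comes from, and test it.

**Definition (fractional chromatic number).** $\chi_f(G)$ is the smallest real $k\ge 1$ for which there is a probability distribution over the independent sets of $G$ in which each vertex is present with probability at least $1/k$.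

**Definition ($d$-degenerate).** $G$ is $d$-degenerate if every subgraph has a vertex of degree at most $d$; equivalently, the vertices can be ordered so that each vertex has at most $d$ neighbors preceding it. A graph is triangle-free if it contains no $K_3$.

Throughout, $o(1)$ tends to $0$ as $d\to\infty$.

For example, the cycle $C_5$ is triangle-free and $2$-degenerate. Its largest independent sets have two vertices, so a random independent set contains a uniformly random vertex with probability at most $2/5$. A uniformly random rotation of a two-element independent set contains each vertex with probability exactly $2/5$. Hence $\chi_f(C_5)=5/2$.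

Here is the heuristic behind the guess. Suppose $S$ is a random independent set with density $s$, and suppose that the $d$ earlier neighbors of a vertex lie in $S$ independently. The vertex can be in $S$ only if none of these neighbors is, which has probability $(1-s)^d$. Balance occurs at the root $s_d\in(0,1)$ of
$$s=(1-s)^d .$$
The root is unique: the left side increases from $0$ to $1$ and the right side decreases from $1$ to $0$. Let us try small $d$.

* For $d=1$ we get $s_1=\frac12$, so the prediction is $\chi_f=2$. This is exact: $1$-degenerate graphs are forests, forests are bipartite, so $\chi_f\le 2$, and one edge already forces $\chi_f\ge2$.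
* For $d=2$ the equation is $s^2-3s+1=0$, so $s_2=\frac{3-\sqrt5}{2}\approx0.382$ and $1/s_2=\frac{3+\sqrt5}{2}\approx 2.618$. This is consistent with $C_5$, which reaches $2.5$. We will see that values arbitrarily close to $2.618$, or larger ones, do occur.
* For large $d$ we get $1/s_d=(1+o(1))\,d/\ln d$. If $d\ge3$, then at $s=\frac{\ln d}{d}$ we have $(1-s)^d\le e^{-\ln d}=\frac1d\le s$, so $s_d\le\frac{\ln d}d$. If $0<\eta<1$ is fixed and $s=(1-\eta)\frac{\ln d}d$, then $(1-s)^d\ge e^{-ds-ds^2}=d^{-(1-\eta)}e^{-o(1)}>s$ for large $d$, so $s_d>(1-\eta)\frac{\ln d}d$.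

The following conjecture makes the guess precise. It comes from Anders Martinsson, "Triangle-free $d$-degenerate graphs have small fractional chromatic number", arXiv:2501.18238 (2025).

**Conjecture.** (i) There is a function $\varepsilon(d)\to0$ such that for all sufficiently large $d$ every $d$-degenerate triangle-free $G$ has $\chi_f(G)\le(1+\varepsilon(d))\frac d{\ln d}$. (ii) There is a function $\delta(d)\to0$ such that for all sufficiently large $d$ there is a $d$-degenerate triangle-free $G_d$ with $\chi_f(G_d)\ge(1-\delta(d))\frac d{\ln d}$.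

As background, every triangle-free $d$-degenerate graph satisfies $\chi_f(G)\le(4+o(1))\frac d{\ln d}$. Together with a construction of Bollobás, this shows that the optimal constant $C$ in a bound $\chi_f(G)\le(C+o(1))\frac d{\ln d}$ satisfies $\frac12\le C\le4$. The conjecture says $C=1$.

Half of the guess is right and half is wrong: (ii) is true and (i) is false.

**Theorem 1.** For $d\ge1$ let $s_d\in(0,1)$ be the unique root of $s=(1-s)^d$. Then
$$\sup\{\chi_f(G):G\ d\text{-degenerate, triangle-free}\}\ge 1/s_d .$$
In particular, for every $d\ge3$ there is such a $G$ with $\chi_f(G)\ge(1-\frac1d)\frac d{\ln d}$, so (ii) holds.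

**Theorem 2.** There is $d_0$ such that for every $d\ge d_0$ some $d$-degenerate triangle-free graph $G_d$ has $\chi_f(G_d)\ge\frac{80}{79}\cdot\frac d{\ln d}$. Hence (i) is false.

With the upper bound above, $\frac{80}{79}\le C\le4$. The value of $C$ is not determined here, and $80/79$ is not optimized.

Write $L=\ln d$, $\rho=L/d$ and $t_+=\max(t,0)$ from now on. Think of $\rho$ as the unit of density: the guess says that density $(1+o(1))\rho$ can be achieved at every vertex, and Theorem 2 says that density $\frac{79}{80}\rho$ already cannot be exceeded everywhere.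

## Graphs whose vertices are lists

To bound $\chi_f$ from below we exhibit weights.

**Lemma 3.** Let $w$ be a probability measure on the vertices of a finite graph $G$ with $w(S)\le t$ for every independent set $S$. Then $\chi_f(G)\ge1/t$.

*Proof.* If a random independent set $S$ contains each vertex with probability at least $1/k$, then $1/k\le\mathbb E\,w(S)\le t$. $\square$

We want a graph in which the earlier neighbors of a typical vertex look like independent samples. So we let every possible sample be the neighborhood of some vertex.

**Definition (sampled-list graph).** There are finitely many layers in a fixed order. A vertex of a layer is a pair (list, label), together with a record of its layer and, in some constructions, of a further datum called its base. The list is a sequence of at most $d$ vertices of earlier layers, possibly with repetitions; the label lies in $[M]$. Each layer carries a probability law: the list is sampled by a stated rule, and the label is uniform on $[M]$ and independent of the list. The layer consists of all pairs of positive probability, so everything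 is finite. A vertex is a *dud* if two entries of its list are adjacent. A non-dud is joined to all entries of its list; a dud is joined to no earlier vertex. There are no other edges.

Example, with $d=2$. Layer 1 has $M$ vertices with empty lists. In layer 2 a list is a pair $(u,v)$ of independent uniform vertices of layer 1; there are no duds, because layer 1 has no edges. In layer 3 each of two independent entries is drawn by choosing layer 1 or 2 with probability $\frac12$ each and then sampling from that layer. Such a vertex is a dud exactly when one entry is some $x$ in layer 1 and the other is a layer-2 vertex with $x$ in its list. The probability is $\frac12\big(1-(1-\frac1M)^2\big)=\frac1M-\frac1{2M^2}$. The labels make coincidences, and hence duds, rare.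

**Lemma 4.** Every sampled-list graph is $d$-degenerate and triangle-free.

*Proof.* Order the vertices by layer. The earlier neighbors of a vertex are among the at most $d$ entries of its list, which gives $d$-degeneracy. There are no edges inside a layer, so the three vertices of a triangle would lie in three different layers. The last of them is a non-dud with the other two in its list; these two are adjacent, so it is a dud, a contradiction. $\square$

**Lemma 5 (dud bound).** Suppose that any two entries $x,x'$ of a random list either can never be adjacent, or are independent, possibly after conditioning on some random variable, with each of them having a label that is (under this conditioning) uniform on $[M]$ and independent of the rest of that entry. Then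
$$P(\text{dud})\le\tbinom d2\cdot\tfrac{2d}M\le\varepsilon_0:=d^3/M.\tag{1}$$

*Proof.* If $x,x'$ are adjacent, then $x\in\mathrm{list}(x')$ or $x'\in\mathrm{list}(x)$. In the second case of the hypothesis, fix $x'$ and everything about $x$ except its label. Different labels give different vertices $x$, and $\mathrm{list}(x')$ has at most $d$ entries, so at most $d$ of the $M$ equally likely labels put $x$ into $\mathrm{list}(x')$. Thus $P(x\in\mathrm{list}(x'))\le d/M$, and the same holds with $x,x'$ exchanged. Sum over at most $\binom d2$ pairs. $\square$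

Our graphs are divided into *parts*, each with its own layers $1,\dots,N$. A *random vertex* of a part means: choose a uniform layer, then sample from its law. For a vertex in layer $i$, a *random earlier vertex* of the part means: choose a uniform layer $i'<i$, then sample from its law. For $i=1$ such entries are omitted. Given a set $S$, let $f_i$ be the probability that a layer-$i$ vertex lies in $S$, put $F_1=0$ and
$$F_i=\frac1{i-1}\sum_{j<i}f_j\qquad(2\le i\le N+1).$$
For $2\le i\le N$, $F_i$ is the probability that a random earlier vertex lies in $S$, and $F_{N+1}$ is the probability that a random vertex of the part lies in $S$.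

The next lemma turns "if the density so far is high, then the next layer has low density" into a bound on the final density.

**Lemma 6 (layer lemma).** Let $f_1,\dots,f_N\in[0,1]$ and let $F_i$ be as above. If $\theta,\eta\ge0$ are such that $F_i\ge\theta\Rightarrow f_i\le\eta$ for all $i\le N$, then $F_{N+1}\le\max(\theta,\eta)+\frac1N$.

*Proof.* If no $i\le N$ has $F_i<\theta$, then all $f_i\le\eta$ and $F_{N+1}\le\eta$. Otherwise let $i^*$ be the last $i\le N$ with $F_i<\theta$. Then
$$NF_{N+1}=(i^*-1)F_{i^*}+f_{i^*}+\sum_{i^*<j\le N}f_j\le(i^*-1)\theta+1+(N-i^*)\eta\le (N-1)\max(\theta,\eta)+1 .\qquad\square$$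

**Corollary 7.** Let $N=d\ge2$ and $\varepsilon_0\le1/d$. If $\Delta\ge0$, $n>0$ and $f_i\le e^{-\Delta-nF_i}+\varepsilon_0$ for all $i\le N$, then
$$F_{N+1}\le\frac{(L-\Delta)_+}n+\frac3d .$$

*Proof.* Put $\theta=(L-\Delta)_+/n$. If $F_i\ge\theta$, then $\Delta+nF_i\ge L$, so $f_i\le\frac1d+\frac1d=\frac2d$. Lemma 6 with $\eta=\frac2d$ gives $F_{N+1}\le\max(\theta,\frac2d)+\frac1d\le\theta+\frac3d$. $\square$

Read the corollary as follows. A vertex has a budget $L$. Its entries outside the part use up $\Delta$ of it, and its $n$ entries inside the part then limit the density of the part to $(L-\Delta)_+/n$.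

## Independent lists: proof of Theorem 1

Let the graph have one part $V$ with layers $1,\dots,N$. The list of a layer-$i$ vertex, $i\ge2$, consists of $d$ i.i.d. random earlier vertices; layer 1 has empty lists. The hypothesis of Lemma 5 holds, since all entries are independent with uniform labels.

Before the proof, here is the recursion by hand. Let $S$ be the greedy set: a vertex is in $S$ exactly when no entry of its list is in $S$. It is independent, since an edge joins a vertex to an entry of its list, and $f_i=(1-F_i)^d$ exactly. For $d=2$: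
$$f_1=1,\quad f_2=0,\quad F_3=\tfrac12,\ f_3=\tfrac14,\quad F_4=\tfrac5{12},\ f_4=\tfrac{49}{144},\quad F_5\approx0.3976,\ f_5\approx0.3629,\quad F_6\approx0.3906 .$$
Compare with $s_2\approx0.382$. The layer lemma says that no independent set can stay above such a level.

**Step 1: one inequality per layer.** Fix an independent set $S$. If a non-dud lies in $S$, no entry of its list lies in $S$. The entries are i.i.d. and each lies in $S$ with probability $F_i$, so
$$f_i\le(1-F_i)^d+\varepsilon_0 .\tag{2}$$
For $i=1$ the right side is at least $1$, so (2) holds there too.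

**Step 2: the density of $S$.** If $F_i\ge s_d$, then $f_i\le(1-s_d)^d+\varepsilon_0=s_d+\varepsilon_0$. Lemma 6 with $\theta=s_d$ and $\eta=s_d+\varepsilon_0$ gives $F_{N+1}\le s_d+\varepsilon_0+\frac1N$.

**Step 3: conclusion.** By Lemma 3, applied to the law of a random vertex of $V$, $\chi_f\ge1/(s_d+\varepsilon_0+\frac1N)$. Let $N,M\to\infty$ (recall $\varepsilon_0=d^3/M$): the supremum is at least $1/s_d$. For $d\ge3$ we saw $s_d\le\frac{\ln d}d$, so the supremum is at least $\frac d{\ln d}>(1-\frac1d)\frac d{\ln d}$, and some graph has $\chi_f\ge(1-\frac1d)\frac d{\ln d}$. $\square$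

## Independent entries cannot do better, and a gadget that could

The sensible next attempt is to use several parts with various mixtures of entries. Say the parts are $P_1,\dots,P_r$. The list of a $P_j$-vertex has about $\beta_{ji}d$ i.i.d. random vertices of $P_i$ for each $i<j$, and about $\beta_{jj}d$ random earlier vertices of $P_j$, all independent, with $\beta_{jj}>0$ and $\sum_{i\le j}\beta_{ji}\le1$. If $S$ has density $y_i\rho$ in $P_i$, the argument of Corollary 7 with $\Delta=\sum_{i<j}\beta_{ji}y_iL$ gives, up to $o(1)$,
$$y_j\le\frac{\big(1-\sum_{i<j}\beta_{ji}y_i\big)_+}{\beta_{jj}} .$$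
The values $y_1=\dots=y_r=1$ satisfy all of these inequalities, because $\sum_{i\le j}\beta_{ji}\le1$. So they never contradict density $\rho$ everywhere. If we keep this kind of argument, we must let the entries of a list be correlated.

Which correlation helps? Take $m\approx(\ln2)\,d/L$ random vertices of $V$; call the tuple $Q$. If $S$ has density $\rho$ in $V$, then $Q$ avoids $S$ with probability about $(1-\rho)^m\approx e^{-\ln 2}=\frac12$. Let $J$ be the set of tuples $Q$ that avoid $S$. Attach to $Q$ a further $\ell\approx m/2$ vertices drawn from a population that depends on $Q$ and in which $S$ has density $c(Q)\rho$. The resulting *gadget* of $\frac32m$ vertices avoids $S$ with probability about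
$$g=E_Q\big[1_J\,2^{-c(Q)/2}\big].$$
If $c\equiv1$, then $g=2^{-3/2}$, exactly as for $\frac32m$ independent vertices. But if $c=2$ on $J$ and $c=0$ off $J$, then the average of $c$ is still $1$, while $g=\frac12\cdot\frac12=\frac14$. Three quarters of a list hold about $\frac{3d}{4}\cdot\frac{2}{3m}\approx\frac12\log_2d$ gadgets. In the first case they all avoid $S$ with probability $d^{-3/4}$, so $\Delta=\frac34L$; with $\frac d4$ entries inside the part, Corollary 7 allows density about $\rho$. In the second case the probability is $4^{-\frac12\log_2d}=\frac1d$, so $\Delta=L$ and the density is forced down to $O(1/d)=o(\rho)$. So we want a population attached to $Q$ which is rich in $S$ exactly when $Q$ avoids $S$.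

**A population with the right bias, and why it cannot be used directly.** Let a part $A$ have vertices whose lists contain many independent copies of $Q$ as blocks, and let $\lambda_Q$ be the law of a random $A$-vertex with a random block set equal to $Q$. If $Q$ hits $S$, then a non-dud $A$-vertex with block $Q$ is not in $S$; so $\lambda_Q(S)\approx0$ off $J$. The average of $\lambda_Q(S)$ over $Q$ is the density of $S$ in $A$, say $\rho$; so on $J$ the average of $\lambda_Q(S)$ is about $2\rho$. This is the bias we want. But put $Q$ and a non-dud $a$ with block $Q$ into one list: the entries of $Q$ are neighbors of $a$, so the list is that of a dud. The gadget "$Q$ and samples from $\lambda_Q$" is killed by triangle-freeness.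

**Two complementations.** Let a part $B(Q)$ have lists with half of the entries from $\lambda_Q$ and half from $B(Q)$ itself. Corollary 7 gives density $b(Q)\rho$ with $b(Q)\le(2-\lambda_Q(S)/\rho)_+$, up to $o(1)$. Vertices of $B(Q)$ are not adjacent to $Q$, but the bias is now the wrong one: $b$ is about $0$ on $J$, and the gadget "$Q$ and $B(Q)$" would have $g\approx\frac12>2^{-3/2}$. So complement again: let $C(Q)$ have lists with half of the entries from $B(Q)$ and half from $C(Q)$. Then $b(Q)+c(Q)\le2$ up to $o(1)$, for every $Q$. If $S$ has average density $\rho$ in both populations, then $b+c$ has average $2$, so $c=2-b$ for nearly all $Q$. Hence $c\approx2$ on $J$; since $c$ has average $1$, it is about $0$ off $J$. And $C(Q)$ is far enough from $Q$ to avoid adjacency.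

**One more requirement.** It is not enough that $\lambda_Q(S)/\rho$ is $2$ on average over $J$; it must be close to $2$ on most of $J$. Suppose $J$ splits into $J',J''$, each of measure $\frac14$, with $\lambda_Q(S)=4\rho$ on $J'$ and $0$ on $J''$. Then $b=0$ on $J'$, $b=2$ on $J''$, $b=1$ off $J$, with $c=2-b$, satisfies all the inequalities above; both averages are $1$, and $g=\frac14\cdot\frac12+\frac14\cdot1=\frac38>2^{-3/2}$. There is no gain. What excludes this is entropy. An $A$-vertex has nearly $L/\ln2$ blocks. The event that it lies in $S$ has probability about $\rho\ge\frac1d$, so conditioning on it costs at most $L$ in relative entropy, which is little more than $\ln2$ per block. Forcing a block into $J$ costs $\ln2$ already, and almost nothing is left for further bias; forcing it into $J'$ would cost $\ln4$.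

## Relative entropy: the facts used

For laws on a finite set, $D(\nu\|\mu)=\sum_\omega\nu(\omega)\ln\frac{\nu(\omega)}{\mu(\omega)}$ when $\nu$ is supported in the support of $\mu$. Example: if $\mu_J=\mu(\cdot|J)$, then $D(\mu_J\|\mu)=\ln\frac1{\mu(J)}$. More generally, if $\nu$ is supported on $J$ then, since $\mu=\mu(J)\mu_J$ on $J$,
$$D(\nu\|\mu)=D(\nu\|\mu_J)+\ln\tfrac1{\mu(J)} .\tag{3}$$
If $\nu\le\frac1p\mu$ pointwise, then $D(\nu\|\mu)\le\ln\frac1p$. This applies to $\nu=\mu$ conditioned on an event of probability $p$, and also when the event depends on further randomness. We use three textbook facts.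

* $D$ is convex in its first argument.
* Pinsker's inequality: $TV(\nu,\mu)\le\sqrt{D(\nu\|\mu)/2}$. Here $TV(\nu,\mu)=\sum_\omega(\mu(\omega)-\nu(\omega))_+$, which equals $E_\mu(1-\psi)_+$ with $\psi=\nu/\mu$ when $\nu$ is supported in the support of $\mu$.
* Superadditivity: if $\nu$ on a product has marginals $\nu_j$, then $D(\nu\|\bigotimes\mu_j)=\sum_jD(\nu_j\|\mu_j)+D(\nu\|\bigotimes\nu_j)\ge\sum_jD(\nu_j\|\mu_j)$. To see it, take the $\nu$-expectation of $\ln\frac{\nu}{\bigotimes\mu_j}=\ln\frac{\nu}{\bigotimes\nu_j}+\sum_j\ln\frac{\nu_j}{\mu_j}$.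

## The five parts $V$, $A$, $B(Q)$, $C(Q)$, $Z$

Let $d$ be large, $N=d$ and $M=d^5$, so $\varepsilon_0=d^{-2}\le\frac1d$. Let $K=\ln2$, $\varepsilon=\frac19$ and
$$m=\lfloor Kd/L\rfloor,\quad R=\lfloor(1-\varepsilon)d/m\rfloor,\quad n_a=\lfloor\varepsilon d\rfloor,\quad h=\lfloor d/2\rfloor,$$
$$\ell=\lfloor m/2\rfloor,\quad R'=\Big\lfloor\tfrac{3d}{4(m+\ell)}\Big\rfloor,\quad n_z=\lfloor d/4\rfloor .$$
The parts, in order, each with $N$ layers, are the following.

* $V$: as in the proof of Theorem 1. Let $\mu$ be the law of a random vertex of $V$; $Q$ denotes an $m$-tuple in the support of $\mu^m$.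
* $A$: the list is $R$ blocks $Q_1,\dots,Q_R$, i.i.d. with law $\mu^m$, and $n_a$ i.i.d. random earlier vertices of $A$. For a tuple $Q$ let $\lambda_Q$ be the law of an $A$-vertex obtained by choosing a uniform layer and a uniform $j\in[R]$, setting $Q_j=Q$, and sampling everything else by the rule.
* $B(Q)$, for each $Q$: the list is $h$ i.i.d. vertices with law $\lambda_Q$, and $h$ i.i.d. random earlier vertices of $B(Q)$. Each vertex records its base $Q$.
* $C(Q)$, for each $Q$: the list is $h$ i.i.d. random vertices of $B(Q)$, and $h$ i.i.d. random earlier vertices of $C(Q)$. Each vertex records its base $Q$.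
* $Z$: the list is $R'$ independent gadgets, each consisting of the $m$ entries of some $Q\sim\mu^m$ together with $\ell$ i.i.d. random vertices of $C(Q)$; and $n_z$ i.i.d. random earlier vertices of $Z$.

All lists have length at most $d$, because $Rm+n_a\le d$, $2h\le d$ and $R'(m+\ell)+n_z\le\frac34d+\frac14d$.

Next we check the hypothesis of Lemma 5.

* In $V$ and $A$ all entries are independent, with uniform labels.
* In $B(Q)$ and $C(Q)$ all entries are independent for the given $Q$. The label of a $\lambda_Q$-vertex is uniform and independent of the rest of that vertex, because fixing a block does not touch the label.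
* In $Z$, the entries of the $Q$'s are i.i.d. A $V$-entry and a $C$-entry are never adjacent: lists of $C$-vertices lie in $B\cup C$, and lists of $V$-vertices lie in $V$. The $C$-entries are conditionally independent given all the $Q$'s, with uniform labels. The $Z$-entries are independent of each other and of everything else.

So in every layer the dud probability is at most $d^{-2}$; for $B(Q)$ and $C(Q)$ this holds for each given $Q$. By Lemma 4 the resulting graph $G_d$ is $d$-degenerate and triangle-free.

## Inequalities for one independent set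

Fix an independent set $S$ in $G_d$. All $o(1)$ and $O(\cdot)$ terms below are bounded by functions of $d$ alone, uniformly in $S$ and $Q$. Notation:

* $s=\mu(S)=x\rho$, and $y\rho$ is the probability that a random vertex of $A$ is in $S$.
* $\alpha_Q=\lambda_Q(S)$.
* $b(Q)\rho$ and $c(Q)\rho$ are the probabilities that a random vertex of $B(Q)$, respectively $C(Q)$, is in $S$. Further $\bar b=E_Qb(Q)$ and $\bar c=E_Qc(Q)$, where $E_Q$ is over $Q\sim\mu^m$.
* $z\rho$ is the probability that a random vertex of $Z$ is in $S$.
* $J=\{Q:\text{no entry of }Q\text{ is in }S\}$, $\pi=\mu^m(J)=(1-s)^m$, $\mu_J=\mu^m(\cdot|J)$.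

In every part, a layer-$i$ vertex that lies in $S$ is a dud (probability at most $\varepsilon_0$) or has no list entry in $S$. The entries inside the part contribute a factor $(1-F_i)^n\le e^{-nF_i}$; for $i=1$ they are omitted and $F_1=0$, so the formulas remain valid.

**Step (a): $V$ has density at most about $\rho$, and $J$ has probability about $2^{-x}$.** By (2), $f_i\le e^{-dF_i}+\varepsilon_0$. Corollary 7 with $\Delta=0$, $n=d$ gives $s\le\frac Ld+\frac3d$, that is
$$x\le1+\frac3L .\tag{4}$$
In particular $s=O(\rho)=o(1)$. From $\frac{Kd}L-1<m\le\frac{Kd}L$ and $\frac{Kd}L\cdot s=Kx$ we get $Kx-s\le ms\le Kx$. Hence $ms=O(1)$ and $ms^2=o(1)$. For $0\le s\le\frac12$,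
$$s\le-\ln(1-s)=s+\tfrac{s^2}2+\tfrac{s^3}3+\dots\le s+\tfrac{s^2}{2(1-s)}\le s+s^2,$$
so $e^{-ms-ms^2}\le\pi\le e^{-ms}$. As $e^{-Kx}=2^{-x}$, we obtain
$$\pi=2^{-x}+o(1),\qquad2\pi\ge1-o(1),\qquad\ln\tfrac1\pi\ge ms\ge Kx-o(1),\tag{5}$$
where the second relation uses (4).

**Step (b): an upper bound for the density in $A$.** This will prevent $A$ from having a density far above $\rho$ too often. A layer-$i$ vertex of $A$ is a non-dud in $S$ with probability at most $(1-s)^{Rm}(1-F_i)^{n_a}\le e^{-Rms-n_aF_i}$. Put $\Delta=Rms$. Since $Rm\ge(1-\varepsilon)d-m$, $ds=xL$ and $ms=O(1)$, we have $\Delta\ge(1-\varepsilon)xL-O(1)$. By (4), $1-(1-\varepsilon)x>0$ for large $d$, so $(L-\Delta)_+\le L(1-(1-\varepsilon)x)+O(1)$. Corollary 7 with $n=n_a$, divided by $\rho$, gives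
$$y\le\frac{1-(1-\varepsilon)x}{\varepsilon}+o(1)=1+\frac{(1-\varepsilon)(1-x)}\varepsilon+o(1).\tag{6}$$

**Step (c): $\alpha_Q$ is nearly evenly spread over $J$.** This is the entropy step. Let $a$ be a random vertex of $A$, let $\mathcal E$ be the event that $a\in S$ and $a$ is not a dud, $p=P(\mathcal E)$ and $y'=p/\rho$. Then $y-o(1)\le y'\le y$, since $\varepsilon_0/\rho=\frac1{dL}=o(1)$.

Suppose first $p>0$. Let $\nu_j$ be the law of the block $Q_j$ given $\mathcal E$, and $\bar\nu=\frac1R\sum_j\nu_j$. On $\mathcal E$ all blocks avoid $S$, so $\bar\nu$ is supported on $J$. The blocks have law $(\mu^m)^R$, independently of the layer, and their law given $\mathcal E$ has density at most $\frac1p$ with respect to $(\mu^m)^R$. By convexity and superadditivity,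
$$D(\bar\nu\|\mu^m)\le\frac1R\sum_{j}D(\nu_j\|\mu^m)\le\frac{\ln(1/p)}R .$$
Since $\frac dm\ge\frac LK$, we have $R\ge(1-\varepsilon)\frac LK-1$. So if $p\ge\frac1d$, the right side is at most $\frac LR\le\frac K{1-\varepsilon}+o(1)$. By (3), $D(\bar\nu\|\mu^m)=D(\bar\nu\|\mu_J)+\ln\frac1\pi$, and $\ln\frac1\pi\ge Kx-o(1)$ by (5). Hence
$$D(\bar\nu\|\mu_J)\le K\big(\tfrac1{1-\varepsilon}-x\big)+o(1)\qquad(p\ge\tfrac1d).$$
Here $\frac1{1-\varepsilon}-x=\frac98-x>0$ for large $d$ by (4). With Pinsker and $\sqrt{u+v}\le\sqrt u+\sqrt v$, the distance $\tau:=TV(\bar\nu,\mu_J)$ satisfies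
$$\tau\le\sqrt{\tfrac K2\big(\tfrac1{1-\varepsilon}-x\big)}+o(1)\qquad(p\ge\tfrac1d).$$
Put $y_1=\min(y',1)$, and $\tau:=1$ if $p=0$. If $p<\frac1d$, then $y_1\le y'<\frac1{d\rho}=\frac1L=o(1)$ and $\tau\le1$. So in all cases
$$y_1\tau\le\sqrt{\tfrac K2\big(\tfrac1{1-\varepsilon}-x\big)}+o(1).\tag{7}$$

Now we translate this to $\alpha_Q$. If $p>0$, Bayes' formula gives $P(\mathcal E\,|\,Q_j=Q)=p\,\nu_j(Q)/\mu^m(Q)$. The blocks are independent of the layer, so conditioning on $Q_j=Q$ leaves the layer uniform, and $\lambda_Q$ is the average over $j$ of the law of $a$ given $Q_j=Q$. Averaging over $j$,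
$$\alpha_Q\ge p\,\frac{\bar\nu(Q)}{\mu^m(Q)} .$$
Put $\psi=\bar\nu/\mu_J$ on $J$; then $E_{\mu_J}(1-\psi)_+=\tau$. Since $\mu^m=\pi\mu_J$ on $J$,
$$\frac{\alpha_Q}\rho\ge\frac{y'\psi(Q)}\pi\ge\frac{y_1\psi(Q)}\pi\qquad(Q\in J).$$
If $p=0$, put $\psi:=0$ on $J$; then $y_1=0$, so this still holds, and $E_{\mu_J}(1-\psi)_+=1=\tau$.

Finally write $2-\frac{y_1\psi}\pi=\big(2-\frac{y_1}\pi\big)+\frac{y_1}\pi(1-\psi)$ and use $(u+v)_+\le u_++v_+$:
$$E_Q\big[(2-\alpha_Q/\rho)_+1_J\big]\le\pi\,E_{\mu_J}\Big[\big(2-\tfrac{y_1\psi}\pi\big)_+\Big]\le(2\pi-y_1)_++y_1\tau .$$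
By (5), $2\pi\ge1-o(1)\ge y_1-o(1)$. So the positive part can be dropped:
$$E_Q\big[(2-\alpha_Q/\rho)_+1_J\big]\le2\pi-y_1+y_1\tau+o(1).\tag{8}$$

**Step (d): $c$ is large on $J$.** Given $Q$, a layer-$i$ vertex of $B(Q)$ is a non-dud in $S$ with probability at most $(1-\alpha_Q)^h(1-F_i)^h\le e^{-h\alpha_Q-hF_i}$. Corollary 7 with $\Delta=h\alpha_Q$, $n=h$ gives $b(Q)\rho\le\big(\frac Lh-\alpha_Q\big)_++\frac3d$, that is, $b(Q)\le\big(\frac dh-\frac{\alpha_Q}\rho\big)_++\frac3L$. The same argument for $C(Q)$, with $b(Q)\rho$ in place of $\alpha_Q$, gives $c(Q)\le\big(\frac dh-b(Q)\big)_++\frac3L$. As $\frac dh=2+o(1)$, for every $Q$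
$$b(Q)\le(2-\alpha_Q/\rho)_++o(1),\qquad c(Q)\le(2-b(Q))_++o(1).\tag{9}$$
The first inequality gives $b(Q)\le2+o(1)$, so in the second the positive part can be dropped at a cost of $o(1)$:
$$0\le c(Q)\le2-b(Q)+o(1)\quad\text{for every }Q,\qquad c(Q)\le2+o(1),\qquad\bar b+\bar c\le2+o(1).\tag{10}$$
Now bound $c$ off $J$ by (10) and $b$ on $J$ by (9) and (8):
$$\begin{aligned}E_Q[c1_J]&=\bar c-E_Q[c1_{J^c}]\\&\ge\bar c-2(1-\pi)+E_Q[b1_{J^c}]-o(1)\\&=\bar c-2(1-\pi)+\bar b-E_Q[b1_J]-o(1)\\&\ge\bar c+\bar b-2+2\pi-(2\pi-y_1+y_1\tau)-o(1).\end{aligned}$$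
Thus
$$E_Q[c1_J]\ge\bar b+\bar c-2+y_1-y_1\tau-o(1).\tag{11}$$

**Step (e): a gadget avoids $S$ with probability not much above $\frac14$.** A gadget contains no vertex of $S$ with probability
$$g:=E_Q\big[1_J(1-\rho c(Q))^\ell\big]\le E_Q\big[1_Je^{-\ell\rho c(Q)}\big],\qquad\ell\rho=\tfrac12\ln2+o(1).$$
Since $c(Q)\in[0,2+o(1)]$, we have $e^{-\ell\rho c}=2^{-c/2}+o(1)$. The function $2^{-c/2}$ is convex and agrees with $1-\frac c4$ at $c=0$ and $c=2$, so $2^{-c/2}\le1-\frac c4$ on $[0,2]$, and $2^{-c/2}\le1-\frac c4+o(1)$ for all $c=c(Q)$. Hence $g\le\pi-\frac14E_Q[c1_J]+o(1)$. Inserting (11),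
$$4g-1\le(4\pi-2)+(2-\bar b-\bar c)+(1-y_1+y_1\tau)+o(1).\tag{12}$$
Each of the three brackets is at least $-o(1)$: the first by (5), the second by (10), and the third because $y_1\le1$.

**Step (f): the density in $Z$ in terms of $g$.** A layer-$i$ vertex of $Z$ is a non-dud in $S$ with probability at most $g^{R'}(1-F_i)^{n_z}\le g^{R'}e^{-n_zF_i}$. Put $\hat g=\max(g,\frac14)\in[\frac14,1]$ and $\Delta=R'\ln(1/\hat g)$, so that $g^{R'}\le e^{-\Delta}$. Since $m+\ell\le\frac32m$,
$$R'\ge\frac{3d}{4(m+\ell)}-1\ge\frac d{2m}-1\ge\frac L{2\ln2}-1 .$$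
With $0\le\ln(1/\hat g)\le\ln4$ this gives $\Delta\ge\frac L2\log_2(1/\hat g)-\ln4$. As $1-\frac12\log_2(1/\hat g)\ge0$, we get $(L-\Delta)_+\le L\big(1-\frac12\log_2(1/\hat g)\big)+\ln4$. Corollary 7 with $n=n_z$, where $\frac d{n_z}=4+o(1)$, gives after division by $\rho$
$$z\le4\big(1-\tfrac12\log_2(1/\hat g)\big)+o(1)=4+2\log_2\hat g+o(1)=2\log_2\max(4g,1)+o(1).\tag{13}$$

Compare with the heuristic: $4g=1$ forces $z=o(1)$, while $g=2^{-3/2}$ would allow $z=1$. So $4g$ must be pushed below $\sqrt2\approx1.414$, and (12) tells us what we may lose on the way.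

## Averaging over the random set: proof of Theorem 2

Let $\delta=\frac1{80}$. Suppose $\chi_f(G_d)<\frac{80}{79}\frac d{\ln d}$ for arbitrarily large $d$. For such $d$ there is a random independent set $S$ with $P(w\in S)\ge(1-\delta)\rho$ for all vertices $w$. Let $\mathbb E$ be the expectation over $S$. Each of $x\rho$, $y\rho$, $\bar b\rho$, $\bar c\rho$, $z\rho$ is the mass of $S$ under a probability measure on the vertices that does not depend on $S$. Hence
$$\mathbb Ex,\ \mathbb Ey,\ \mathbb E\bar b,\ \mathbb E\bar c,\ \mathbb Ez\ \ge1-\delta .\tag{14}$$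

We first bound the expectations of the terms in (12).

**Step 1: $\mathbb E(4\pi-2)\le2\delta+o(1)$.** By convexity $2^{-x}\le1-\frac x2$ on $[0,1]$. For $1<x\le1+\frac3L$ we have $2^{-x}\le\frac12\le1-\frac x2+\frac3{2L}$. So by (4) and (5), $4\pi-2\le2(1-x)+o(1)$ always. Use $\mathbb E(1-x)\le\delta$.

**Step 2: $\mathbb E(2-\bar b-\bar c)\le2\delta$.** This is immediate from (14).

**Step 3: $\mathbb E(1-y_1)\le\frac\delta\varepsilon+o(1)$.** The issue is that $y_1$ is truncated at $1$, so we need (6) to control the excess. By (4), $(1-x)_+\le(1-x)+\frac3L$, so $\mathbb E(1-x)_+\le\delta+o(1)$. By (6), $(y-1)_+\le\frac{1-\varepsilon}\varepsilon(1-x)_++o(1)$. Hence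
$$\mathbb E(y'-1)_+\le\mathbb E(y-1)_+\le\frac{(1-\varepsilon)\delta}\varepsilon+o(1).$$
Since $1-y_1=(1-y')+(y'-1)_+$ and $\mathbb E(1-y')\le\mathbb E(1-y)+o(1)\le\delta+o(1)$,
$$\mathbb E(1-y_1)\le\delta+\frac{(1-\varepsilon)\delta}\varepsilon+o(1)=\frac\delta\varepsilon+o(1).$$

**Step 4: the entropy loss.** By (7), Jensen's inequality for the concave square root, and $\mathbb Ex\ge1-\delta$,
$$\mathbb E[y_1\tau]\le\sqrt{\tfrac{\ln2}2\big(\tfrac1{1-\varepsilon}-1+\delta\big)}+o(1)=\sqrt{\tfrac{\ln2}2\big(\tfrac18+\tfrac1{80}\big)}+o(1).$$

**Step 5: the contradiction.** The sum of the three brackets in (12) is at least $-o(1)$, so $(4g-1)_+$ is at most this sum plus $o(1)$. Since $\max(4g,1)=1+(4g-1)_+$, Steps 1–4 give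
$$\mathbb E\max(4g,1)\le1+4\delta+\frac\delta\varepsilon+\sqrt{\tfrac{\ln2}2\big(\tfrac18+\tfrac1{80}\big)}+o(1)\le1+0.05+0.1125+0.2184+o(1)<1.382$$
for large $d$; here $\frac{\ln2}2\cdot0.1375<0.04766<0.2184^2$. On the other hand, (14), (13) and Jensen's inequality for the concave function $\log_2$ give
$$1-\delta\le\mathbb Ez\le2\,\mathbb E\log_2\max(4g,1)+o(1)\le2\log_2\mathbb E\max(4g,1)+o(1),$$
that is,
$$\mathbb E\max(4g,1)\ge2^{(1-\delta)/2}-o(1)=2^{0.49375}-o(1)>1.407$$
for large $d$. (Numerically, $2^{0.49375}=\sqrt2\cdot e^{-0.00625\ln2}>1.4142\cdot(1-0.00434)>1.408$.) The two displays contradict each other. Hence $\chi_f(G_d)\ge\frac{80}{79}\frac d{\ln d}$ for all sufficiently large $d$.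

**Step 6: (i) fails.** If $\chi_f(G)\le(1+\varepsilon(d))\frac d{\ln d}$ held for all $d$-degenerate triangle-free $G$ and all large $d$, then, applied to $G_d$, it would give $1+\varepsilon(d)\ge\frac{80}{79}$ for all large $d$, which is incompatible with $\varepsilon(d)\to0$. $\square$
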